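# Cutting a Finsler polyhedron into simplices whose segments are shortest

## Convex sub-triangulations exist: the theorem and its terms

**Theorem 1.** Let $X$ be a finite Finsler PL space all of whose norms are smooth and quadratically convex. Then $X$ has a sub-triangulation into convex simplices. More precisely, $X$ has a sub-triangulation such that for any $x,y$ in one of its simplices
$$d(x,y)=\|x-y\|\qquad\text{and}\qquad d(x,z)+d(z,y)>\|x-y\|\quad\text{for every } z\in X\setminus[xy],$$
so that $[xy]$ is the unique shortest path from $x$ to $y$. Norms that are $C^2$ away from $0$ with positive definite Hessian of $\|\cdot\|^2$ there suffice.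

This answers, with "yes", a question from Dmitri Burago and Sergei Ivanov, "Polyhedral Finsler spaces with locally unique geodesics", arXiv:1210.5286 (2012). We now go through the words.

**Definition (Finsler PL space).** Take a finite simplicial complex $X$. Each simplex $\Delta$ is identified with an affine simplex in a finite-dimensional normed space; only the norm on the linear span $V_\Delta$ of $\Delta-\Delta$ matters, so we write $(V_\Delta,\|\cdot\|_\Delta)$ for that span. Gluing maps between faces are affine isometries, so for a face $\Delta'\subset\Delta$ we have an isometric inclusion $V_{\Delta'}\subset V_\Delta$. We drop the index $\Delta$ from the norm. Norms are symmetric.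

A *broken line* is a finite concatenation of segments, each contained in one simplex; its length is the sum of the norms of the segments. The metric $d(x,y)$ is the infimum of the lengths of broken lines from $x$ to $y$. Consequently $d(x,z)+d(z,y)$ is the infimum of the lengths of broken lines from $x$ to $y$ that pass through $z$.

**Definition (norms).** A norm is *smooth and quadratically convex* if $\|\cdot\|^2$ is smooth away from $0$ with positive definite Hessian there; equivalently, its unit sphere is a smooth hypersurface with positive definite second fundamental form. It is *strictly convex* if $\|v+w\|<\|v\|+\|w\|$ unless one of $v,w$ is a nonnegative multiple of the other. A *support functional* at $q\ne0$ is a linear $\ell$ with $\ell(q)=\|q\|$ and $\ell(v)\le\|v\|$ for all $v$.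

Restricting a norm to a subspace restricts the Hessian, so the class in Theorem 1 is closed under passing to faces. The norm $\sqrt{a^2+b^2}+\sqrt{a^2+2b^2}$ on $\mathbb R^2$ is smooth and quadratically convex but not Euclidean: its square contains $2\sqrt{(a^2+b^2)(a^2+2b^2)}$, which is not a polynomial. The norm $(a^4+b^4)^{1/4}$ is smooth away from $0$ and strictly convex, but not quadratically convex: near $(1,0)$ its square along $(1,b)$ is $\sqrt{1+b^4}=1+\frac12b^4+\dots$, with zero second derivative in $b$. The $\ell^1$ norm is neither smooth nor strictly convex.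

**Definition (convex sub-triangulation).** A sub-triangulation of $X$ is a triangulation refining the given one in which every simplex is an affine simplex contained in one simplex of $X$. Such a simplex $\sigma\subset\Delta$ is *convex* if $d(x,y)=\|x-y\|_\Delta$ for all $x,y\in\sigma$, that is, straight segments in $\sigma$ are shortest paths in all of $X$.

The original simplices need not be convex. Let $X$ be the boundary of a triangle with edge lengths $1,1,3$: a circle of length $5$. The ends of the long edge have distance $2$, not $3$. Cutting the long edge into two pieces of length $\frac32<\frac52$ repairs this. In higher dimension, a segment that is nearly tangent to the boundary of its simplex competes with shortcuts through neighbouring simplices at every scale, and cutting into small pieces is no cure, since a neighbourhood of a vertex is a cone and looks the same at all scales.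

For comparison, if all norms are Euclidean it is known that a finite PL space has a sub-triangulation with a map to a Euclidean space that is linear and isometric on every simplex; its simplices are then convex.

Two complements delimit Theorem 1. They use the inequality
$$\|v\|-\ell(v)\ \ge\ \kappa\,\frac{|v^\perp|^2}{|v|}\qquad(q,v\ne0,\ \ell\text{ a support functional at }q),\tag{L}$$
where $|\cdot|$ is a Euclidean norm, $v^\perp$ is the component of $v$ Euclidean-orthogonal to $q$, and $\kappa>0$ is a constant. Since $|v^\perp|$ is the distance from $v$ to the line $\mathbb Rq$, changing the Euclidean norm only changes $\kappa$.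

**Theorem 2.** If $\dim X\le2$, strict convexity of the norms (no smoothness) suffices for a sub-triangulation into convex simplices.

**Theorem 3.** There are Finsler PL spaces without a sub-triangulation into convex simplices:

- (i) in dimension $2$, with norms that are not strictly convex ($\ell^1$ norms);
- (ii) in dimension $3$, with non-smooth norms that are quadratically convex in the sense that (L) holds with every support functional;
- (iii) in dimension $3$, with norms that are $C^\infty$ away from $0$ and strictly convex, but not quadratically convex.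

## A spiral shortcut around a vertex: Theorem 3(i)

We begin with the smallest situation in which something goes wrong. Let $N$ be a norm on $\mathbb R^2$ with

$$\text{(F)}\qquad N(a,b)\ge a+b\ \text{ for all }(a,b),\ \text{ with equality iff } a,b\ge0 .$$

The $\ell^1$ norm is an example. Put $e=(1,0)$, $g=(\frac12,\frac12)$; then $N(e)=N(g)=N(0,1)=1$. Let $W=\{0\le b\le a\}$.

**The space.** For $i\in\mathbb Z/3$ let $\Delta_i=\operatorname{conv}\{0,e,g\}=W\cap\{a+b\le1\}$ with norm $N$. Glue the edge $[0,g]$ of $\Delta_i$ to the edge $[0,e]$ of $\Delta_{i+1}$ by $\tau g\leftrightarrow\tau e$. This is an isometry since $N(g)=N(e)$. We get a disc made of three triangles $OP_0P_1$, $OP_1P_2$, $OP_2P_0$ around $O$.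

**Claim.** This space has no sub-triangulation into convex simplices.

In any sub-triangulation, the first edge on $[0,e]\subset\Delta_0$, starting at $O$, is an edge of some triangle $\sigma\subset\Delta_0$, whose third vertex has positive $b$-coordinate. So $\sigma$ contains $\operatorname{conv}\{0,\rho e,\rho(1,\eta)\}$ for some $\rho\in(0,1]$, $\eta\in(0,1)$. Put
$$k=\rho/8,\qquad y=k(1,\eta),\qquad x=8ke;\qquad x,y\in\sigma .$$
By (F), $N(x-y)=kN(7,-\eta)>k(7-\eta)$, strictly because $-\eta<0$. Now go once around the vertex, always in direction $(0,1)$: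
$$k(1,\eta)\to k(1,1)=2kg\ \text{ in }\Delta_0;\qquad 2ke=k(2,0)\to k(2,2)=4kg\ \text{ in }\Delta_1;\qquad 4ke=k(4,0)\to k(4,4)=8kg\ \text{ in }\Delta_2 .$$
At each arrow's end we use the gluing: $2kg\in\Delta_0$ is $2ke\in\Delta_1$, and so on, and finally $8kg\in\Delta_2$ is $8ke=x\in\Delta_0$. All points satisfy $a+b\le8k\le1$, so the path stays in the space. Since $N(0,1)=1$ its length is
$$k(1-\eta)+2k+4k=k(7-\eta)<\|x-y\| .$$
So $\sigma$ is not convex, however thin and small it is. This proves Theorem 3(i). $\blacksquare$

We call this path the *spiral path*; it returns in dimension three. It wins because with a flat piece of the unit sphere, turning is free. Positive results must make turning cost something.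

## Tangent cones along a simplex

The purpose of this section is to replace $X$, near a point, by a cone with a line of symmetry for every dimension of the simplex containing the point.

Let $A$ be a simplex of $X$, $E=V_A$, and fix a vertex $a$ of $A$. For $\Delta\supseteq A$ let $S_\Delta$ be the set of vertices of $\Delta$ not in $A$. The vectors $w-a$, $w\in S_\Delta$, give a decomposition $V_\Delta=E\oplus\mathbb R^{S_\Delta}$. Let $m$ be the number of vertices of the link of $A$ and let $U_A=E\oplus\mathbb R^m\supset V_\Delta$, with a Euclidean norm $|\cdot|$ for which the sum is orthogonal and which is standard on $\mathbb R^m$.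

**Definition (model cone).** Put
$$T_A\Delta=E\oplus\mathbb R^{S_\Delta}_{\ge0},\qquad K_A=\bigcup_{\Delta\supseteq A}T_A\Delta=E\times L,\qquad L=\bigcup_{\Delta\supseteq A}\mathbb R^{S_\Delta}_{\ge0}.$$
Broken lines in $K_A$ have each segment in some $T_A\Delta$, and $d_A$ is the infimum of their lengths.

For the disc of the previous section and $A=O$, we have $E=0$, $m=3$, and $K_A=L$ is the union of the three two-dimensional faces of the octant $\mathbb R^3_{\ge0}$, each with the norm $N$ in suitable coordinates. For an edge $A$ in a three-dimensional complex, $E$ is a line, and $K_A$ is a union of wedges (and possibly half-planes) around that line.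

As a subset of $V_\Delta$, $T_A\Delta$ is the tangent cone of $\Delta$ at relative interior points of $A$: it consists of the vectors along which no barycentric coordinate of a vertex in $S_\Delta$ decreases. So it does not depend on $a$. Since $V_\Delta\cap V_{\Delta'}=V_{\Delta\cap\Delta'}$ and $T_A\Delta\cap T_A\Delta'=T_A(\Delta\cap\Delta')$, the norms agree on intersections. Write $q=q_E+q_L$. Translations by $E$ are isometries of $K_A$.

There are finitely many $\Delta\supseteq A$, so we fix $c_0\ge1$ with
$$c_0^{-1}|v|\le\|v\|\le c_0|v|\quad\text{on all }V_\Delta,\ \Delta\supseteq A,\qquad\text{hence}\qquad d_A(x,y)\ge c_0^{-1}|x-y| .\tag{1}$$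

If $B\supsetneq A$, use the same vertex $a$ for $B$. Then
$$T_B\Delta=E\oplus\mathbb R^{S_B}\oplus\mathbb R_{\ge0}^{S_\Delta\setminus S_B}\supseteq T_A\Delta,\qquad K_B=\bigcup_{\Delta\supseteq B}T_B\Delta\subset U_A .\tag{2}$$

**Lemma 1.** For $p\in E$ the function $f_p(q)=\|q-p\|$ on $K_A$ is well defined, its increase along a broken line is at most the length of that line, and $d_A(p,q)=f_p(q)$.

*Proof.* If $q\in T_A\Delta$ then $q-p\in T_A\Delta$, and norms agree on intersections, so $f_p$ is well defined. On a segment $[qq']\subset T_A\Delta$ the triangle inequality in $V_\Delta$ gives $f_p(q')-f_p(q)\le\|q'-q\|$; sum over segments. Applied to lines starting at $p$ this gives $d_A(p,q)\ge f_p(q)$. The segment $[pq]\subset T_A\Delta$ gives the converse. $\square$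

Distances from points of the axis $E$ are thus known exactly. This already settles the case where half-spaces are glued along a wall.

**Lemma 2.** Suppose $A$ is not maximal and every $\Delta\supsetneq A$ has dimension $\dim A+1$. Then $d_A(x,y)=\|x-y\|$ for $x,y$ in one $T_A\Delta$.

*Proof.* We may take $\Delta\supsetneq A$. Now $K_A$ is a union of half-spaces glued along $E$. Let a broken line join $x,y\in T_A\Delta$. Each excursion out of $T_A\Delta$ leaves at some $e_1\in E$ and returns at some $e_2\in E$. By Lemma 1 it has length at least $\|e_1-e_2\|$, so we may replace it by $[e_1e_2]$. The result is a broken line in $V_\Delta$, of length at least $\|x-y\|$. The segment $[xy]$ gives $d_A(x,y)\le\|x-y\|$. $\square$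

## From cones back to the space

**Definition (good sets).** A convex set $C\subset T_A\Delta$ is *weakly good in $K_A$* if $d_A(x,y)=\|x-y\|$ for all $x,y\in C$. It is *good in $K_A$* if moreover $d_A(x,z)+d_A(z,y)>\|x-y\|$ for all $x,y\in C$ and $z\in K_A\setminus[xy]$.

**Definition (properties $P$ and $P'$).** $P(A)$ says: $K_A$ is a union of finitely many polyhedral cones, each contained in some $T_A\Delta$, invariant under translations by $E=V_A$, and good in $K_A$. $P'(A)$ is the same with "weakly good".

If $A$ is maximal, then $K_A=V_A$ is a normed space and $C=V_A$ shows $P'(A)$; if the norm is strictly convex it shows $P(A)$.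

**Lemma 3.** If $P(A)$ holds for every simplex $A$ of $X$, then $X$ has a sub-triangulation as in Theorem 1. If $P'(A)$ holds for every $A$, then $X$ has a sub-triangulation into convex simplices.

*Proof.* **Step 1: transfer to a neighbourhood of a point.** Let $p$ lie in the relative interior of $A$. The barycentric coordinates of $p+v$ depend linearly on $v$, so for small $R$ the map $v\mapsto p+v$ (computed in $\Delta$ for $v\in T_A\Delta$) sends $\{v\in K_A:|v|<R\}$ bijectively onto a set $O_R$ of points of $X$ on which all barycentric coordinates of vertices of $A$ are positive. The set where these coordinates are positive is open in $X$, the map $q\mapsto q-p\in K_A$ is continuous and injective there, and $O_R$ is the preimage of the ball; so $O_R$ is an open neighbourhood of $p$. Any simplex meeting $O_R$ contains $A$. Hence broken lines of $X$ inside $O_R$ correspond to broken lines of $K_A$ inside $\{|v|<R\}$, with the same length. Decrease $R$ slightly so that all this also holds for a larger radius.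

Let $r=R/(4c_0^2+2)$ and $x\in O_r$. A broken line from $x$ that leaves $O_R$ must first reach values of $|v|$ arbitrarily close to $R$: if $|v|\le R'<R$ up to the first exit time, then the point at that time would lie in the compact image of $\{|v|\le R'\}$, inside $O_R$. So its length is at least
$$c_0^{-1}(R-r)=c_0^{-1}(4c_0^2+1)r>4c_0r,$$
while $\|x-y\|\le2c_0r$ for $x,y\in O_r$ in one simplex.

Let $C\subset T_A\Delta$ be one of the cones from $P(A)$, and $\Pi\subset\{|v|<r\}$ a small cube about $0$ in $U_A$. The polytope $P=p+(C\cap\Pi)\subset\Delta$ satisfies for all $x,y\in P$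
$$d(x,y)=\|x-y\|,\qquad d(x,z)+d(z,y)>\|x-y\|\quad(z\in X\setminus[xy]).\tag{3}$$
Indeed $d(x,y)\le\|x-y\|$ because $[xy]\subset\Delta$. Broken lines from $x$ to $y$ (through $z$) that leave $O_R$ have length $>4c_0r\ge\|x-y\|+2c_0r$. The others are broken lines of $K_A$, so they have length at least $d_A(x,y)=\|x-y\|$, and, if they pass through $z$, at least $d_A(x,z)+d_A(z,y)>\|x-y\|$, because $C$ is good. Under $P'(A)$ the same argument gives the first half of (3).

The cones cover $K_A$, so finitely many such $P$ cover a neighbourhood of $p$. By compactness $X=P_1\cup\dots\cup P_N$, each $P_i$ a polytope inside one simplex with (3) (or its first half).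

**Step 2: a polyhedral complex adapted to all $P_i$.** Realize $X$ in $\mathbb R^{\mathrm{Vert}X}$ by barycentric coordinates. Choose a finite set $\mathcal H$ of hyperplanes there such that every $P_i$ is an intersection of closed half-spaces bounded by members of $\mathcal H$. Intersecting the simplices of $X$ with the closed faces of the arrangement $\mathcal H$ gives a polyhedral complex $\mathcal C$ subdividing $X$.

**Step 3: triangulate $\mathcal C$ without new vertices.** Order the vertices of $\mathcal C$. By induction on dimension, triangulate a cell $c$ with least vertex $v$ by coning from $v$ the triangulations of the faces of $c$ not containing $v$. This is a triangulation: each ray from $v$ into $c$ meets the union of those faces in exactly one point, its last point $q$ in $c$. In fact, if the smallest face containing $q$ contained $v$, then $q$ would be in its relative interior and the ray could be continued; and if a face $F\not\ni v$ met the ray at a point before the last, that point would be interior to a segment of $c$ starting at $v$, so $v\in F$. The construction is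 compatible with faces: if a face $c'$ of $c$ contains $v$, then $v$ is the least vertex of $c'$, and the triangulation induced on $c'$ is the cone from $v$ over the faces of $c'$ not containing $v$; if $v\notin c'$ there is nothing to check.

**Step 4: every simplex lies in one $P_i$.** Let $\sigma$ be a simplex of this triangulation and $c$ the smallest cell of $\mathcal C$ containing it. The relative interior of $\sigma$ lies in that of $c$; otherwise a relative interior point of $\sigma$ would lie in a proper face of $c$, and then all of $\sigma$ would. For $H\in\mathcal H$, $c$ lies in one closed side of $H$, and if a relative interior point of $c$ lies on $H$ then $c\subset H$. So the signs with respect to $\mathcal H$ are constant on the relative interior of $c$. A relative interior point of $\sigma$ lies in some $P_i$, and membership in $P_i$ depends only on the signs. So the relative interior of $c$, hence $c$, lies in $P_i$. Thus $\sigma\subset P_i$ and (3) (or its first half) holds on $\sigma$. $\square$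

## Thin cones around a direction

It remains to prove $P(A)$ for all $A$, by induction from large simplices to small ones. The induction rests on this: near a direction transverse to $E$, the cone $K_A$ looks like $K_B$ for a bigger simplex $B$. What can spoil the comparison is a path that wanders far from this direction.

Let $A$ be non-maximal, $\Lambda=\{u\in L:|u|=1\}$ (compact, nonempty), and $u\in\Lambda$. The support of $u$ is the vertex set of a simplex of the link. Call it $S_B$, where $B\supsetneq A$ is the simplex spanned by $A$ and $S_B$. Let $u_{\min}>0$ be the smallest positive coordinate of $u$. For $0<\delta<\min(u_{\min},1)$ put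
$$\Omega_\delta=\{q\in K_A:\ \big|q_L-|q_L|u\big|\le\delta|q_L|\}\supset E .$$
If $q\in\Omega_\delta\setminus E$, the coordinates of $q_L$ in $S_B$ are at least $|q_L|(u_{\min}-\delta)>0$. So $q\in T_A\Delta$ implies $\Delta\supseteq B$, and then $q\in T_B\Delta$ by (2). Hence $\Omega_\delta\subset K_B$, and moreover
$$\text{every broken line of }K_A\text{ contained in }\Omega_\delta\text{ is a broken line of }K_B\text{ of the same length.}\tag{4}$$
For a segment in $\Omega_\delta\cap T_A\Delta$ either lies in $E\subset T_BB$, or contains a point outside $E$; then $\Delta\supseteq B$ and the segment lies in $T_A\Delta\subset T_B\Delta$.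

In the example of a vertex $O$ in a disc: if $u$ points along an edge $OP$, then $B=OP$, $\Omega_\delta$ is a narrow sector around this edge, and $K_B$ consists of two half-planes glued along a line. If $u$ points into a triangle, then $K_B$ is a plane.

**Lemma 4.** Let $A$ be non-maximal.

(a) Suppose $P'(B)$ holds for all $B\supsetneq A$, and for every $u\in\Lambda$ and $0<\delta<\min(u_{\min},1)$ there is $\varepsilon\in(0,\delta)$ such that for all $\Delta\supseteq A$ and all distinct $x,y\in(\Omega_\varepsilon\cap T_A\Delta)\setminus E$,
$$\text{every broken line in }K_A\text{ from }y\text{ to }x\text{ not contained in }\Omega_\delta\text{ has length}\ \ge\|x-y\|.\tag{5}$$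
Then $P'(A)$ holds.

(b) Suppose $P(B)$ holds for all $B\supsetneq A$, the bound in (5) holds in the stronger form $\ge\|x-y\|+\beta$ with some $\beta=\beta(x,y)>0$ not depending on the line, and
$$\|z-y\|+d_A(z,x)>\|x-y\|\qquad\text{for } y\in E,\ x\in K_A\setminus\{y\},\ z\in K_A\setminus[yx].\tag{6}$$
Then $P(A)$ holds.

*Proof.* **Step 1: a polyhedral neighbourhood of $u$.** Fix $u$, its $B$, some $\delta<\min(u_{\min},1)$, and the corresponding $\varepsilon$. Let $0<\rho<\min\{u_{\min},\varepsilon/(2\sqrt m)\}$ and
$$Q=E+\{\lambda v:\ \lambda\ge0,\ v\in\mathbb R^m,\ |v-u|_\infty\le\rho\}.$$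
The box does not contain $0$, since its $S_B$-coordinates are positive; so $Q$ is a polyhedral cone (generated by $E$ and the vertices of the box). For $v$ in the box,
$$\big|v/|v|-u\big|\le\big||v|-1\big|+|v-u|\le2|v-u|\le2\sqrt m\,\rho\le\varepsilon .$$
We claim $Q\cap K_A=Q\cap K_B\subset\Omega_\varepsilon$. For $\Delta\supseteq B$, points of $Q\cap T_B\Delta$ have nonnegative $S_B$-coordinates, so $Q\cap T_B\Delta\subset T_A\Delta$ and $Q\cap K_B\subset K_A$. Conversely, a point $q\in Q\cap K_A$ is in $E\subset K_B$ or has positive $S_B$-coordinates; in the latter case $q\in T_A\Delta$ forces $\Delta\supseteq B$, so $q\in K_B$. The inclusion in $\Omega_\varepsilon$ is the displayed estimate.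

**Step 2: the candidate cones.** Let $C_j$ be the cones given for $B$. The cones $C_j\cap Q$ are polyhedral, invariant under $E\subset V_B$, each contained in some $Q\cap T_B\Delta\subset T_A\Delta$ with $\Delta\supseteq B$, and they cover $Q\cap K_B=Q\cap K_A$. We show they are weakly good in case (a), good in case (b). Let $x,y\in C_j\cap Q\subset\Omega_\varepsilon\cap T_A\Delta$. If $x=y$ everything follows from (1). Let $x\ne y$; since $[xy]\subset T_A\Delta$, $d_A(x,y)\le\|x-y\|$.

**Step 3: $x,y\notin E$.** Broken lines from $y$ to $x$ that leave $\Omega_\delta$ have length at least $\|x-y\|$, in case (b) at least $\|x-y\|+\beta$. Those inside $\Omega_\delta$ are broken lines of $K_B$ by (4), so their length is at least $d_B(x,y)=\|x-y\|$. Hence $d_A(x,y)=\|x-y\|$. In case (b) let $z\in K_A\setminus[xy]$. A broken line from $y$ through $z$ to $x$ either leaves $\Omega_\delta$ and has length $\ge\|x-y\|+\beta$, or lies in $\Omega_\delta$; then $z\in K_B$ and its length is at least $d_B(y,z)+d_B(z,x)>\|x-y\|$. Both bounds are independent of the line, so $d_A(y,z)+d_A(z,x)>\|x-y\|$.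

**Step 4: $y\in E$ or $x\in E$.** By symmetry let $y\in E$. By Lemma 1, $d_A(y,\cdot)=f_y$. So $d_A(y,x)=\|x-y\|$, and in case (b) $d_A(y,z)+d_A(z,x)=\|z-y\|+d_A(z,x)>\|x-y\|$ by (6).

**Step 5: finitely many $Q$ suffice.** $Q=Q_u$ contains the neighbourhood $\{\omega\in\Lambda:|\omega-u|_\infty<\rho\}$ of $u$ in $\Lambda$, and it contains $E$. By compactness finitely many $Q_u$ cover $\Lambda$, hence cover $K_A=E\times L$. $\square$

Everything now depends on (5): **how much does a path lose by leaving $\Omega_\delta$?**

## A definite loss at a vertex: Theorem 2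

Let all norms be strictly convex and $\dim X\le2$. By Lemma 3 it is enough to prove $P'(A)$ for every $A$. Maximal $A$ are trivial, and for a non-maximal edge Lemma 2 says that the half-planes $T_A\Delta$ are weakly good. There remains a non-maximal vertex $A$. Here $E=0$, and by Lemma 4(a) we must verify (5).

**Step 1: what strict convexity gives.** Fix $u$, $B$, $\delta$ as above. Let $c_5$ be the minimum of $\|u\|-\ell(u)$ over all $\Delta'\supseteq B$, all $\omega\in T_A\Delta'$ with $|\omega|=1$, $|\omega-u|=\delta$, and all support functionals $\ell$ at $\omega$ on $V_{\Delta'}$. This is a minimum over a compact set. It is positive: $\ell(u)=\|u\|$ would give $\|u+\omega\|\ge\ell(u+\omega)=\|u\|+\|\omega\|$, so $\omega$ is a positive multiple of $u$, and $|\omega|=|u|$ gives $\omega=u$, a contradiction. Choose $\varepsilon<\delta$ with $\varepsilon\le c_5/(6c_0)$. (If there are no such $\omega$, take any $\varepsilon<\delta$; then no broken line starting in $\Omega_\varepsilon\setminus\{0\}$ and avoiding $0$ leaves $\Omega_\delta$, and only the first case of Step 3 occurs.)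

**Step 2: an upper bound for $\|x-y\|$.** Let $x,y\in\Omega_\varepsilon\cap T_A\Delta$ be nonzero, by symmetry $t=|x|\ge s=|y|>0$, and let $f=f_0=\|\cdot\|$. Put $\omega_x=x/t$, $y'=s\omega_x$, $y''=su$. Then $|y-y'|\le2\varepsilon s$ and $|y-y''|\le\varepsilon s$. As $x$ and $y'$ lie on one ray from $0$, $\|x-y'\|=f(x)-f(y')$, and
$$\|x-y\|\le f(x)-f(y')+2c_0\varepsilon s\le f(x)-f(y)+4c_0\varepsilon s.\tag{7}$$

**Step 3: a lower bound for lines that leave $\Omega_\delta$.** If the line passes through $0$, its length is at least $f(x)+f(y)\ge\|x-y\|$ by Lemma 1. Otherwise let $z\ne0$ be the point where it first leaves $\Omega_\delta$: the part from $y$ to $z$ is in $\Omega_\delta$ and $\big|z/|z|-u\big|=\delta$. Then $z\in T_A\Delta'$ with $\Delta'\supseteq B$. Let $\ell$ be a support functional at $z$ on $V_{\Delta'}$. By (4) the part from $y$ to $z$ is a broken line of $K_B$. The points $y,y''$ lie in one $T_B\Delta$, and $su\in V_B$, so Lemma 1 in $K_B$ gives for the length of this part the lower bound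
$$d_B(y'',z)-\|y-y''\|\ge\|z-su\|-c_0\varepsilon s\ge\ell(z-su)-c_0\varepsilon s\ge f(z)-s\|u\|+c_5s-c_0\varepsilon s .$$
Since $s\|u\|=f(y'')\le f(y)+c_0\varepsilon s$ and the rest of the line has length at least $f(x)-f(z)$, the total is at least
$$f(x)-f(y)+(c_5-2c_0\varepsilon)s\ \ge\ \|x-y\|+(c_5-6c_0\varepsilon)s\ \ge\ \|x-y\|,$$
where (7) was used. This is (5), so $P'(A)$ holds, and Theorem 2 follows from Lemma 3. $\blacksquare$

## Where this breaks along an edge

The proof had two numbers: leaving $\Omega_\delta$ gains at least $c_5s$, and the thinness of $\Omega_\varepsilon$ costs at most a multiple of $\varepsilon s$. Let us try the same with $A$ an edge of a three-dimensional complex, $s=|x_L|=|y_L|$, and $D=|x-y|$. The new feature is that $D$ may be much larger than $s$.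

*The gain drops.* Take flat Euclidean space cut into wedges around a line $E$, with the transverse plane orthogonal to $E$. Let $x,y$ have the same transverse part $su$ and let their $E$-coordinates differ by $D$. Let $z$ have $E$-coordinate in the middle and transverse part $s\omega$, where $\omega\in\Lambda$ is a fixed direction with $|\omega-u|>\delta$, for instance one whose support is disjoint from that of $u$. If $h=Cs$ is the Euclidean distance between the transverse parts $su$ and $s\omega$, the broken line $y\,z\,x$ (each half straight in the flat space) leaves $\Omega_\delta$ and has length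
$$2\sqrt{D^2/4+h^2}\le D+\frac{2h^2}{D}=\|x-y\|+\frac{2C^2s^2}{D}.$$
So a gain of $c\,s$ is false. At best the gain is of order $s^2/D$.

*The cost does not drop.* Moving $y$ to a point $y'$ with the same transverse direction as $x$ costs up to $2c_0\varepsilon s$ in (7). To have $\varepsilon s\lesssim s^2/D$ we need $\varepsilon\lesssim s/D$. But $\varepsilon$ is fixed before $x,y$, because only finitely many cones are allowed, while $D/s$ is unbounded. Here the argument stops.

For non-smooth norms it cannot be repaired: that is Theorem 3(ii), proved in the last section. For smooth norms the cost can be made of second order, by the following choice. Suppose $t=|x_L|>s=|y_L|$, let $y'$ have the $E$-part of $y$ and the transverse direction of $x$, and choose the base point $p\in E$ so that $p,y',x$ are *collinear*. Compare $\|x-y\|$ with $f_p(x)-f_p(y)$ where $y=y'+\eta$. At $\eta=0$ they are equal. The vectors $x-y'$ and $y'-p$ have the same direction, so the norm has the same differential $\ell$ at both, and to first order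
$$\|x-y\|\approx\|x-y'\|-\ell(\eta),\qquad -f_p(y)\approx-f_p(y')-\ell(\eta).$$
The first-order costs cancel. What remains is quadratic in $\eta$, hence carries $\varepsilon^2$, and it will turn out to be at most a multiple of $\varepsilon^2st/D$. The gain must then be shown to be at least $c\,st/D$ with $c$ independent of $\varepsilon$. That is the program of the next three sections.

## Second-order bounds for the norm

From now on the norms are smooth and quadratically convex; only $C^2$ away from $0$ is used. For $q\ne0$ in $V_\Delta$ let $\ell_q=d\|\cdot\|_q$. Then $\ell_q(q)=\|q\|$, $|\ell_q(v)|\le\|v\|$, and $\ell_{\lambda q}=\ell_q$ for $\lambda>0$; $\ell_q$ is the only support functional at $q$.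

**Lemma 5.** There are $C_1,\kappa>0$ such that for all $\Delta\supseteq A$ and all vectors in $V_\Delta$
$$\|w+\eta\|\le\|w\|+\ell_w(\eta)+C_1\frac{|\eta|^2}{|w|}\qquad(w\ne0),\tag{U}$$
and (L) holds: $\|v\|-\ell_q(v)\ge\kappa|v^\perp|^2/|v|$ for $q,v\ne0$. Moreover the norms are strictly convex.

*Proof.* There are finitely many $\Delta\supseteq A$, so we treat one.

**Step 1: (U).** If $|\eta|\le|w|/2$, the segment $[w,w+\eta]$ stays at distance at least $|w|/2$ from $0$. The Hessian of $\|\cdot\|$ is homogeneous of degree $-1$, so on this segment it is bounded by a constant over $|w|$, and Taylor's formula gives (U). If $|\eta|>|w|/2$, then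
$$\|w+\eta\|-\|w\|-\ell_w(\eta)\le2\|\eta\|\le2c_0|\eta|\le4c_0|\eta|^2/|w| .$$

**Step 2: the Hessian of the norm is positive transversally.** We claim $\operatorname{Hess}\|\cdot\|_q(n,n)>0$ for $n$ not parallel to $q$. Write $n=\alpha q+n'$ with $\ell_q(n')=0$, $n'\ne0$. Since $\ell_{\lambda q}=\ell_q$, the Hessian annihilates $q$. And $\operatorname{Hess}(\frac12\|\cdot\|^2)_q(n',n')=\ell_q(n')^2+\|q\|\operatorname{Hess}\|\cdot\|_q(n',n')$. So
$$\operatorname{Hess}\|\cdot\|_q(n,n)=\operatorname{Hess}\|\cdot\|_q(n',n')=\|q\|^{-1}\operatorname{Hess}(\tfrac12\|\cdot\|^2)_q(n',n')>0 .$$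

**Step 3: strict convexity.** By Step 2 the norm is a strictly convex function along every line missing $0$. For linearly independent $v,w$ this gives $\|v+w\|=2\|\frac{v+w}2\|<\|v\|+\|w\|$. If $w=-cv$ with $c>0$, $v\ne0$, then $\|v+w\|=|1-c|\,\|v\|<(1+c)\|v\|$.

**Step 4: (L).** Both sides are homogeneous, so let $|q|=|v|=1$ and $v=\cos\theta\,q+\sin\theta\,n$ with $n\perp q$ a unit vector, $\theta\in[0,\pi]$; then $|v^\perp|=\sin\theta$. (If $\dim V_\Delta\le1$ then $v^\perp=0$ and (L) is trivial.) For unit $q\perp n$ and $|\tau|\le1$ the vector $n$ is not parallel to $q+\tau n\ne0$, so by compactness $\operatorname{Hess}\|\cdot\|_{q+\tau n}(n,n)\ge2\kappa'>0$, and Taylor's formula gives $\|q+\tau n\|-\|q\|-\tau\ell_q(n)\ge\kappa'\tau^2$. For $\theta\le\pi/4$ take $\tau=\tan\theta$ and multiply by $\cos\theta$: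
$$\|v\|-\ell_q(v)\ge\cos\theta\,\kappa'\tan^2\theta\ge\kappa'\sin^2\theta .$$
For $\theta\in[\pi/4,\pi]$ the continuous function $\|v\|-\ell_q(v)\ge0$ is positive: if it vanishes, then $\|v+q\|\ge\ell_q(v+q)=\|v\|+\|q\|$, and by Step 3 $v$ is a positive multiple of $q$, which is excluded. By compactness it is bounded below there by a positive constant, which is at least that constant times $\sin^2\theta$. $\square$

## The cost of turning, seen from a point of the axis

We want to quantify: a path whose direction, seen from $p\in E$, turns by $\theta$ cannot be as short as the increase of $f_p$. First the Euclidean plane. For a segment of length $\ell$ from $q_0$ to $q_1$ with $f_i=|q_i-p|$ and $\theta$ the chord between the unit directions, the law of cosines reads $\ell^2=(f_1-f_0)^2+f_0f_1\theta^2$. With $\mathrm{ex}=\ell-(f_1-f_0)$ this is $\mathrm{ex}\,(2\ell-\mathrm{ex})=f_0\,(f_0+\ell-\mathrm{ex})\,\theta^2$. If $\mathrm{ex}\le f_0/2$, we get $\mathrm{ex}\ge\frac14\theta^2f_0(f_0+2\ell)/\ell$. The lemma says that this shape persists for all broken lines in $K_A$.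

**Lemma 6.** There is $c_2>0$ with the following property. Let $p\in E$, $f=f_p$, and let $\gamma$ be a broken line in $K_A$ of length $\ell>0$ from $q_0$ to $q_1$, where $q_0,q_1\ne p$. With $f_0=f(q_0)$ and $\theta=\left|\frac{q_0-p}{|q_0-p|}-\frac{q_1-p}{|q_1-p|}\right|$,
$$\mathrm{ex}:=\ell-(f(q_1)-f(q_0))\ \ge\ \min\Big\{\frac{f_0}2,\ c_2\theta^2f_0\,\frac{f_0+2\ell}{\ell}\Big\}.$$

*Proof.* Translate by an element of $E$ so that $p=0$, and parametrize by length: $q(\tau)$, $0\le\tau\le\ell$.

**Step 1: the path stays far from $p$.** By Lemma 1 applied to sub-paths, $e(\tau)=\tau-(f(q(\tau))-f_0)$ is nondecreasing, $e(0)=0$, $e(\ell)=\mathrm{ex}$. Suppose $\mathrm{ex}<f_0/2$ (otherwise we are done). Then $f(q(\tau))=f_0+\tau-e(\tau)\ge f_0/2+\tau>0$.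

**Step 2: turning speed against excess.** On a segment in $T_A\Delta$ with velocity $v$, $\|v\|=1$, $|v|\le c_0$, (L) gives
$$e'=\|v\|-\ell_q(v)\ge\kappa|v^\perp|^2/c_0 .$$
For $\varphi=q/|q|$ we have $|\varphi'|=|v^\perp|/|q|\le c_0|v^\perp|/f$. So $|\varphi'|\le(c_0^3/\kappa)^{1/2}\sqrt{e'}/f$.

**Step 3: Cauchy–Schwarz.** As $\theta\le\int_0^\ell|\varphi'|\,d\tau$ and $\int_0^\ell e'\,d\tau=\mathrm{ex}$,
$$\theta^2\le\frac{c_0^3}\kappa\,\mathrm{ex}\int_0^\ell\frac{d\tau}{(f_0/2+\tau)^2}=\frac{c_0^3}\kappa\,\mathrm{ex}\,\Big(\frac1{f_0/2}-\frac1{f_0/2+\ell}\Big)=\frac{c_0^3}\kappa\,\mathrm{ex}\,\frac{4\ell}{f_0(f_0+2\ell)} .$$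
So $c_2=\kappa/(4c_0^3)$ works. $\square$

## Leaving a directional neighbourhood costs $c\,st/D$

Fix $u\in\Lambda$ and $0<\delta<\min(u_{\min},1)$. To measure leaving $\Omega_\delta$ we use the function $g(v)=\big|v-|v|u\big|-\delta|v|$ on $L$. It is positively homogeneous and $3$-Lipschitz (constant at most $1+1+\delta$). Moreover $g(q_L)>0$ iff $q\notin\Omega_\delta$, and $g(q_L)\le-(\delta-\varepsilon)|q_L|$ on $\Omega_\varepsilon$.

**Lemma 7.** There are $\varepsilon\in(0,\delta)$ and $c_7>0$ such that for all $\Delta\supseteq A$ and $x,y\in(\Omega_\varepsilon\cap T_A\Delta)\setminus E$, with $t=|x_L|$, $s=|y_L|$, every broken line in $K_A$ from $y$ to $x$ not contained in $\Omega_\delta$ has length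
$$\mathcal L\ \ge\ \|x-y\|+\min\Big\{\|x-y\|,\ \frac{c_7st}{|x-y|+s+t}\Big\}.$$

*Proof.* **Step 1: reductions.** By symmetry let $t\ge s$. The case $t=s$ follows from $t>s$: write $x=x_E+s\omega$, replace it by $x_n=x_E+t_n\omega\in\Omega_\varepsilon\cap T_A\Delta$ with $t_n\downarrow s$, append the segment $[x\,x_n]$, whose length tends to $0$, and pass to the limit; the right side is continuous. So let $t>s>0$. If $\mathcal L>2\|x-y\|$ we are done, so assume $\mathcal L\le2\|x-y\|$. Take
$$\varepsilon\le\min\{\delta/2,\ 1/4,\ \delta/(48c_0^2)\}.$$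
One more condition on $\varepsilon$ comes in Step 8. The constants $c_3,C_5,c_6,c_8$ below do not depend on $\varepsilon,x,y,\Delta$.

**Step 2: the collinear base point.** Put $\omega=x_L/t$, $y'=y_E+s\omega\in T_A\Delta$, $\eta=y-y'$. As $|\omega-u|\le\varepsilon$ and $|y_L/s-u|\le\varepsilon$, we have $|\eta|\le2\varepsilon s$. Put $w_0=x-y'=(x_E-y_E)+(t-s)\omega$ and $D=|w_0|$; by orthogonality $D\ge t-s$. Let
$$p=y'-\frac s{t-s}w_0,\qquad y'-p=\frac s{t-s}w_0,\qquad x-p=\frac t{t-s}w_0,\qquad f=f_p .$$
The $L$-component of $p$ is $s\omega-s\omega=0$, so $p\in E$. Also $\|w_0\|=f(x)-f(y')$.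

**Step 3: upper bound for $\|x-y\|$, with first-order cancellation.** Let $\ell=\ell_{w_0}=\ell_{y'-p}$. By (U),
$$\|x-y\|=\|w_0-\eta\|\le\|w_0\|-\ell(\eta)+\frac{C_1|\eta|^2}D,\qquad f(y)\le f(y')+\ell(\eta)+C_1|\eta|^2\,\frac{t-s}{sD}.$$
Adding, the terms $\ell(\eta)$ cancel, and $\frac1D+\frac{t-s}{sD}=\frac t{sD}$, so
$$\|x-y\|\le f(x)-f(y)+C_1|\eta|^2\frac t{sD}\le f(x)-f(y)+4C_1\varepsilon^2\,\frac{st}D.\tag{8}$$

**Step 4: $D$ is not small compared with $s$ and $t$.** Let $z\notin\Omega_\delta$ be a point of the line. Since $g(y_L)\le-\delta s/2$, $g(z_L)>0$ and $g$ is $3$-Lipschitz, $|z-y|\ge|z_L-y_L|\ge\delta s/6$. Hence by (1)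
$$\frac{\delta s}{6c_0}\le\mathcal L\le2\|x-y\|\le2c_0(D+2\varepsilon s),$$
and $\varepsilon\le\delta/(48c_0^2)$ gives $D\ge c_3s$ with $c_3=\delta/(24c_0^2)$. So
$$t\le s+D\le\frac{1+c_3}{c_3}D,\qquad \mathcal L\le C_5D,\quad C_5=2c_0(1+2/c_3).$$

**Step 5: reduce the lower bound to an excess.** Let $\gamma_1$ be the part from $y$ to $z$, of length $\ell_1\in(0,\mathcal L]$. The rest has length at least $f(x)-f(z)$ by Lemma 1, so
$$\mathcal L\ge f(x)-f(y)+\mathrm{ex}(\gamma_1),\qquad \mathrm{ex}(\gamma_1)=\ell_1-(f(z)-f(y)).\tag{9}$$
Also $z,y\ne p$, since $p\in E\subset\Omega_\delta$ and $y\notin E$; so Lemma 6 applies to $\gamma_1$.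

**Step 6: the angle and the distance that enter Lemma 6.** As $D/(t-s)\ge1$ and $2\varepsilon\le2$, $|y-p|\le\frac{sD}{t-s}+2\varepsilon s\le\frac{3sD}{t-s}$. So $\varphi(q)=\frac{q-p}{|q-p|}$ satisfies $|\varphi(y)_L|=\frac s{|y-p|}\ge\frac{t-s}{3D}$. By homogeneity $g(\varphi(y)_L)\le-\frac\delta2|\varphi(y)_L|$ and $g(\varphi(z)_L)>0$. Since $g$ is $3$-Lipschitz,
$$\theta\ge|\varphi(z)_L-\varphi(y)_L|\ge\frac13\cdot\frac\delta2\cdot\frac{t-s}{3D}=\frac{\delta(t-s)}{18D}.$$
Using $\varepsilon\le\frac14$ and $D\ge t-s$ again,
$$f_0=f(y)\ge c_0^{-1}\big(|y'-p|-|\eta|\big)\ge c_0^{-1}\Big(\frac{sD}{t-s}-2\varepsilon s\Big)\ge\frac{sD}{2c_0(t-s)}.$$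

**Step 7: the excess is at least $c_6st/D$.** If $\mathrm{ex}(\gamma_1)\ge f_0/2\ge\frac{sD}{4c_0(t-s)}$: by Step 4, $D^2\ge(t-s)\cdot\frac{c_3}{1+c_3}t$, so $\mathrm{ex}(\gamma_1)\ge\frac{c_3}{4c_0(1+c_3)}\frac{st}D$. Otherwise Lemma 6 gives
$$\mathrm{ex}(\gamma_1)\ge c_2\theta^2f_0\Big(\frac{f_0}{\ell_1}+2\Big)\ge c_2\,\frac{\delta^2(t-s)^2}{324D^2}\cdot\frac{sD}{2c_0(t-s)}\cdot\Big(\frac s{2c_0C_5(t-s)}+2\Big),$$
where $\ell_1\le C_5D$ was used. The bracket is at least $c_8\big(\frac s{t-s}+1\big)=c_8\frac t{t-s}$ with $c_8=\min\{\frac1{2c_0C_5},2\}$. All powers of $t-s$ cancel, and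
$$\mathrm{ex}(\gamma_1)\ge\frac{c_2c_8\delta^2}{648c_0}\cdot\frac{st}D .$$
So in all cases $\mathrm{ex}(\gamma_1)\ge c_6st/D$ with $c_6>0$ independent of $\varepsilon$.

**Step 8: choose $\varepsilon$.** By (9) and (8), $\mathcal L\ge\|x-y\|+(c_6-4C_1\varepsilon^2)st/D$. Require also $4C_1\varepsilon^2\le c_6/2$. Since $D=|x-y'|\le|x-y|+2\varepsilon s\le|x-y|+s+t$, the claim holds with $c_7=c_6/2$. $\square$

The factor $f_0/\ell_1+2$ in Step 7 is what makes the estimate uniform as $t-s\to0$: then $p$ moves off to infinity, $\theta$ tends to $0$ and $f_0$ to infinity, at rates that compensate exactly.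

## Proof of Theorem 1

By Lemma 3 it is enough to prove $P(A)$ for every simplex $A$. We use downward induction: assume $P(B)$ for all $B\supsetneq A$.

**Step 1: $A$ maximal.** The norms are strictly convex by Lemma 5, so $C=K_A=V_A$ is good.

**Step 2: $A$ non-maximal, the bound (5).** For distinct $x,y\in(\Omega_\varepsilon\cap T_A\Delta)\setminus E$, Lemma 7 gives (5) in the strong form, with $\beta=\min\{\|x-y\|,\ c_7st/(|x-y|+s+t)\}>0$.

**Step 3: $A$ non-maximal, the condition (6).** Let $y\in E$, $x\in K_A\setminus\{y\}$, $z\in K_A\setminus[yx]$, $f=f_y$, and let $\theta$ be the Euclidean distance between the unit directions of $z-y$ and $x-y$. Note $z\ne y$ and $z\ne x$. If $\theta>0$, apply Lemma 6 with $p=y$ to all broken lines from $z$ to $x$; since $(f(z)+2\ell)/\ell\ge2$,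
$$d_A(z,x)\ge f(x)-f(z)+\min\Big\{\frac{f(z)}2,\ 2c_2\theta^2f(z)\Big\},$$
hence $\|z-y\|+d_A(z,x)>f(x)=\|x-y\|$. If $\theta=0$, then $z-y=\lambda(x-y)$ with $\lambda>0$, and $z\notin[yx]$ means $\lambda>1$; so $\|z-y\|=\lambda f(x)>f(x)$.

Lemma 4(b) gives $P(A)$, and Theorem 1 is proved. If $x,y$ lie in one simplex of the sub-triangulation, any shortest path from $x$ to $y$ passes only through points $z$ with $d(x,z)+d(z,y)=\|x-y\|$, so it stays in $[xy]$. $\blacksquare$

## Spirals along an edge: Theorem 3(ii) and (iii)

We now let the spiral path of the disc climb along an edge. Keep $N$ with (F), $e$, $g$, $W$, and put $|(a,b)|_q=\sqrt{a^2+3b^2}$; then $|e|_q=|g|_q=1$ and $|(0,1)|_q=\sqrt3$.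

**The space.** Let $m_1,m_2$ be norms on $\mathbb R^2$, even in each variable. By convexity and evenness they are nondecreasing in $r\ge0$. Put
$$M(z,\xi)=m_1(z,N(\xi))+m_2(z,|\xi|_q),\qquad(z,\xi)\in\mathbb R\times\mathbb R^2 .$$
Monotonicity in $r$ and the triangle inequalities for $N$, $|\cdot|_q$, $m_i$ show that this is a norm. Also $M(z,\tau g)=M(z,\tau e)$. For $i\in\mathbb Z/3$ let
$$\Theta_i=\operatorname{conv}\{(\pm1,0),(0,e),(0,g)\}=\{\xi=(a,b)\in W,\ |z|+a+b\le1\}$$
with norm $M$, and glue $(z,\tau g)\in\Theta_i$ to $(z,\tau e)\in\Theta_{i+1}$. This is the join of the edge $E_0=[-1,1]\times0$ with the boundary of a triangle. Write $m_i(1,r)=m_i(1,0)+\psi_i(r)$.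

**Lemma 8.** If for all $0<\lambda<n$ we have
$$\psi_1(\lambda\tau)+\psi_2(\sqrt3\,\lambda\tau)<\psi_1(n\tau)\quad\text{for all small }\tau>0,$$
then this space has no sub-triangulation into convex simplices.

*Proof.* **Step 1: a tetrahedron along $E_0$.** In any sub-triangulation some triangle in the face $\{b=0\}$ of $\Theta_0$ has an edge in $E_0$. Let $\sigma\subset\Theta_0$ be the tetrahedron containing this triangle. Its vertices are $(z_1,0),(z_2,0),(z_3,r_3e),(z_4,(a_4,b_4))$ with $z_1<z_2$, $r_3>0$, $a_4\ge b_4>0$.

**Step 2: two points of $\sigma$.** Let $\eta=\min\{b_4/a_4,\frac12\}$ and $[\alpha,\alpha+h]\subset(z_1,z_2)$, $h>0$. For small $k>0$, $\sigma$ contains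
$$y=(\alpha,k(1,\eta)),\qquad x=(\alpha+h,8ke).$$
For $y$, put the weights $k(1-\eta a_4/b_4)/r_3\ge0$ and $k\eta/b_4$ on the third and fourth vertices; they produce $\xi=(k,k\eta)$. The remaining weight is close to $1$ and can be distributed over the first two vertices so as to produce $z=\alpha$, because $\alpha$ is interior to $(z_1,z_2)$ and $k$ is small. For $x$, put $8k/r_3$ on the third vertex and argue in the same way.

**Step 3: compare.** Put $\lambda=7-\eta$, $n=N(7,-\eta)$, $\tau=k/h$; by (F), $n>\lambda$. The segment has length
$$\|x-y\|=M(h,k(7,-\eta))\ge h\,[m_1(1,0)+m_2(1,0)+\psi_1(n\tau)] .$$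
Take the path from $y$ to $x$ whose $\xi$-component is the spiral path with this $k$, of $N$-length $k\lambda$, traversed at constant $N$-speed while $z$ grows linearly from $\alpha$ to $\alpha+h$. The gluings preserve $z$. Along the path $a+b\le8k$ and $|z|$ is bounded away from $1$, so for small $k$ it stays in the complex. Always $d\xi/dz=\lambda\tau(0,1)$, so its length is
$$h\,[m_1(1,0)+m_2(1,0)+\psi_1(\lambda\tau)+\psi_2(\sqrt3\,\lambda\tau)],$$
which is smaller than $\|x-y\|$ for small $k$. So $\sigma$ is not convex. $\square$

**Proof of Theorem 3(ii).** Let $N=\ell^1$, $m_1(z,r)=|z|+|r|$, $m_2(z,r)=\sqrt{z^2+r^2}$, that is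
$$M=|z|+|a|+|b|+\sqrt{z^2+a^2+3b^2}.$$
For $r\ge0$, $\psi_1(r)=r$ and $\psi_2(r)=\sqrt{1+r^2}-1\le r^2/2$. As $\lambda\tau+\frac32\lambda^2\tau^2<n\tau$ for small $\tau$, Lemma 8 applies.

It remains to check (L). Let $G=\sqrt{z^2+a^2+3b^2}$ and use $|\cdot|=G$ as the Euclidean norm. By the sum rule for subdifferentials of finite convex functions, a support functional $\ell$ of $M$ at $q$ is a sum $\ell_1+\ell_2$ of support functionals of the two summands. The first contributes $|z|+|a|+|b|-\ell_1\ge0$ (evaluated at $v$). The second is $G(v)-\ell_2(v)=|v|(1-\cos\theta)\ge\frac12|v|\sin^2\theta=\frac{|v^\perp|^2}{2|v|}$, where $\theta$ is the $G$-angle between $q$ and $v$. So (L) holds for $M$ with every support functional. On the faces it follows, since support functionals on a subspace extend by the Hahn–Banach theorem. $\blacksquare$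

**Proof of Theorem 3(iii).** We build $N,m_1,m_2$ smooth, with $m_1$ and $m_2$ flat to infinite order at the axis.

**Step 1: planar norms with prescribed curvature.** For a smooth $\pi$-periodic $\kappa\ge0$, $\kappa\not\equiv0$, let
$$m_\kappa(z,r)=\tfrac12\int_0^\pi\kappa(\beta)\,|z\sin\beta-r\cos\beta|\,d\beta .$$
This is a norm, since $\kappa>0$ on some interval of angles. Let $h(\alpha)=m_\kappa(\cos\alpha,\sin\alpha)=\frac12\int_0^\pi\kappa(\beta)|\sin(\alpha-\beta)|\,d\beta$. The integrand is $\pi$-periodic in $\beta$, so we may integrate over any period $[\alpha_0,\alpha_0+\pi]$; for $\alpha$ inside it,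
$$h(\alpha)=\tfrac12\int_{\alpha_0}^\alpha\kappa(\beta)\sin(\alpha-\beta)\,d\beta+\tfrac12\int_\alpha^{\alpha_0+\pi}\kappa(\beta)\sin(\beta-\alpha)\,d\beta .$$
Differentiating twice gives $h''=\kappa-h$. So $h\in C^\infty$, $m_\kappa$ is smooth away from $0$, and $m_\kappa$ is linear on an open sector iff $h''+h=\kappa$ vanishes there. From $m_\kappa(1,r)=\sqrt{1+r^2}\,h(\arctan r)$ we compute
$$\partial_rm_\kappa(1,r)=\frac{rh+h'}{\sqrt{1+r^2}},\qquad\partial_r^2m_\kappa(1,r)=\frac{h+h''}{(1+r^2)^{3/2}}=\kappa(\arctan r)(1+r^2)^{-3/2},$$
with $h,h',h''$ taken at $\arctan r$.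

**Step 2: $m_1$ and $m_2$.** Let them correspond to $\kappa_1=e^{-1/\sin^2\beta}$ and $\kappa_2=e^{-1/\sin^4\beta}$, both $0$ at $\pi\mathbb Z$. Since $\kappa_1,\kappa_2$ are even and $\pi$-periodic, the substitution $\beta\mapsto\pi-\beta$ shows that both norms are even in each variable. So $\psi_i(0)=\psi_i'(0)=0$. As $1/\sin^2(\arctan r)=1+1/r^2$,
$$\psi_1''(r)=e^{-1-1/r^2}(1+r^2)^{-3/2},\qquad\psi_2''(r)=e^{-(1+1/r^2)^2}(1+r^2)^{-3/2}\le e^{-1/r^4}.$$

**Step 3: the condition of Lemma 8.** Use $\psi_i(R)=\int_0^R(R-b)\psi_i''(b)\,db$. For $\lambda<\mu<\mu'<n$ and small $\tau$,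
$$\psi_1(\lambda\tau)\le\frac{\lambda^2\tau^2}2e^{-1-1/(\lambda\tau)^2},\qquad\psi_2(\sqrt3\lambda\tau)\le\frac{3\lambda^2\tau^2}2e^{-1/(9\lambda^4\tau^4)},$$
$$\psi_1(n\tau)\ge\int_{\mu\tau}^{\mu'\tau}(n\tau-b)\psi_1''(b)\,db\ge(n-\mu')(\mu'-\mu)\tau^2e^{-1-1/(\mu\tau)^2}(1+n^2\tau^2)^{-3/2}.$$
Since $\frac1{\lambda^2}>\frac1{\mu^2}$ and $\tau^{-4}$ dominates $\tau^{-2}$, the ratios of the first two to the third tend to $0$ as $\tau\to0$.

**Step 4: a smooth norm $N$ with (F).** Let $\kappa_3$ be smooth, $\pi$-periodic, zero exactly on $[0,\frac\pi2]+\pi\mathbb Z$, positive elsewhere. Then $m_{\kappa_3}$ is linear on the first quadrant. Rescaling the two coordinates by positive factors, we get a norm $N$, smooth away from $0$, equal to $a+b$ on the first quadrant. The functional $a+b$ is the differential of $N$ at interior points of the quadrant, so $N\ge a+b$ everywhere. The set $\{N=a+b\}=\{N-(a+b)\le0\}$ is a convex cone containing the closed quadrant. Suppose it contains a point $v$ outside. Then $a+b=N(v)>0$ at $v$, so $v$ lies in the open second or fourth quadrant, and $N$ is linear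 on the open sector between $v$ and the adjacent positive half-axis. The rescaling preserves quadrants, and $\kappa_3>0$ at the corresponding angles, contradicting Step 1. So (F) holds.

**Step 5: $M$ is smooth away from $0$.** Where $\xi\ne0$ it is a composition of smooth maps. Near $(z,0)$, $z\ne0$,
$$M=|z|\,\big[m_1(1,0)+m_2(1,0)+\psi_1(N(\xi/|z|))+\psi_2(|\xi/z|_q)\big].$$
The functions $\psi_i$ are smooth and vanish to infinite order at $0$, while by homogeneity the derivatives of order $j$ of $N$ and $|\cdot|_q$ are $O(|\xi|^{1-j})$. So all derivatives of $\psi_1\circ N$ and $\psi_2\circ|\cdot|_q$ tend to $0$ at $\xi=0$. A continuous function that is smooth off a point and whose derivatives of every order have limits there is smooth (apply the mean value theorem repeatedly). So these functions are $C^\infty$, and so is $M$.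

**Step 6: $M$ is strictly convex.** Equality in the triangle inequality for $M$ forces equality for both summands, so it suffices that $M_2(z,\xi)=m_2(z,|\xi|_q)$ is strictly convex. The norm $m_2$ is strictly convex, since otherwise its unit sphere would contain a segment and $m_2$ would be linear on an open sector, whereas $\kappa_2>0$ off $\pi\mathbb Z$. And $m_2(z,\cdot)$ is strictly increasing on $[0,\infty)$: for $z\ne0$ because $\psi_2'(0)=0$ and $\psi_2''>0$ for $r>0$; for $z=0$ obviously. Let $M_2(z+z',\xi+\xi')=M_2(z,\xi)+M_2(z',\xi')$ with both vectors nonzero. In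
$$m_2(z+z',|\xi+\xi'|_q)\le m_2(z+z',|\xi|_q+|\xi'|_q)\le m_2(z,|\xi|_q)+m_2(z',|\xi'|_q)$$
both inequalities are then equalities. The first gives $|\xi+\xi'|_q=|\xi|_q+|\xi'|_q$, so $\xi,\xi'$ point in the same direction (or one is $0$). The second gives $(z',|\xi'|_q)=c(z,|\xi|_q)$ with $c>0$. Hence $(z',\xi')=c(z,\xi)$.

So $M$ is $C^\infty$ away from $0$ and strictly convex, and Lemma 8 applies. The norm $M$ is not quadratically convex, as it must be by Theorem 1: its Hessian vanishes at $(1,0)$, in the $\xi$-directions by Step 5 and in the $z$-direction by homogeneity. $\blacksquare$
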